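# Gapped cycles and the second term in the size of a DFA for a regular expression

## 1. The gapped cycle $(b^*a)^{\ell-t}a^t$ and its tokens

Recall that a regular expression over a finite alphabet $\Sigma$ is built from $\emptyset$, $\epsilon$ and the symbols of $\Sigma$ by union $+$, concatenation and star. Its **alphabetic width** is the number of occurrences of symbols of $\Sigma$ in it; brackets and operators cost nothing. For example, $(a+b)^*bb$ has width $4$.

These notes turn on the following expression. Fix integers $\ell\ge 2$ and $1\le t\le \ell-1$ and put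
$$C=(b^*a)^{\ell-t}\,a^{t}.$$
Its width is $2(\ell-t)+t=2\ell-t$. Read it as a cycle of $\ell$ letters $a$. In front of each of the first $\ell-t$ letters one may insert any number of $b$'s; in front of the last $t$ letters one may not. Those last $t$ places are the gap. They cost $1$ each instead of $2$.

**Definition (good word).** Let $D=\{-t,\dots,-1\}\subset\mathbb Z_\ell$. A word $v\in\{a,b\}^*$ is *good* if for each occurrence of $b$ in $v$ the number of $a$'s preceding it in $v$, taken modulo $\ell$, is not in $D$, that is, lies in $\{0,\dots,\ell-t-1\}$.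

For $\ell=3$, $t=1$ we have $D=\{2\}$; the word $abb$ is good, and $aab$ is not.

**Description of $L(C^*)$.** A word $v$ is in $L(C^*)$ if and only if either $v=\epsilon$, or $v$ is good, ends with $a$, and $|v|_a\equiv 0\pmod \ell$.

To check this, note that the words of $L(C)$ are $b^{e_1}a\,b^{e_2}a\cdots b^{e_{\ell-t}}a\,a^t$ with $e_i\ge 0$. In a concatenation of $k\ge1$ such words there are $k\ell$ letters $a$, the last letter is $a$, and a $b$ standing in the block $b^{e_i}$ has $i-1\in\{0,\dots,\ell-t-1\}$ letters $a$ before it modulo $\ell$. Conversely, let $v\neq\epsilon$ be good, end with $a$, and have $|v|_a=k\ell$; then $k\ge 1$. Cut $v$ after every $\ell$-th letter $a$. Each piece ends with $a$, has $\ell$ letters $a$, and each of its $b$'s has at most $\ell-t-1$ letters $a$ before it within the piece. So each piece is in $L(C)$.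

Now put a guess in front: consider $(a+b)^*\,bb\,C^*$. An automaton reading a word $w$ must keep track of all factorizations $w=u\,bb\,v$ in which $v$ may still be continued to a word of $L(C^*)$. Only $|v|_a$ modulo $\ell$ matters, so we record
$$X(w)=\{\,|v|_a \bmod \ell : w=u\,bb\,v \text{ with } u\in\{a,b\}^* \text{ and } v \text{ good}\,\}\subseteq \mathbb Z_\ell .$$
Think of the elements of $X(w)$ as tokens on a circle of $\ell$ cells. They obey three rules.

**Rule 1.** $X(wa)=X(w)+1$. Every factorization of $wa$ has $v=v'a$ with $w=u\,bb\,v'$, and $v'a$ is good exactly when $v'$ is.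

**Rule 2.** $X(wb)=X(w)\setminus D$ if $w$ does not end with $b$, and $X(wb)=(X(w)\setminus D)\cup\{0\}$ if $w$ ends with $b$. The factorization with $v=\epsilon$ exists exactly when $w$ ends with $b$, and it contributes $0$. All others have $v=v'b$ with $w=u\,bb\,v'$; here $v'b$ is good exactly when $v'$ is good and $|v'|_a\bmod\ell\notin D$.

**Rule 3.** If $w$ ends with $a$, then $w\in L((a+b)^*bb\,C^*)$ if and only if $0\in X(w)$. In a factorization $w=u\,bb\,v$ the word $v$ is nonempty and ends with $a$, so by the description above $v\in L(C^*)$ exactly when $v$ is good and $|v|_a\equiv0$.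

So $a$ rotates the circle, a single $b$ wipes a window of $t$ consecutive cells, and a second $b$ in a row also drops a token on cell $0$.

**By hand.** Take $\ell=3$, $t=1$. Then $X(bb)=\{0\}$, $X(bba)=\{1\}$, $X(bbab)=\{1\}$ (the window $\{2\}$ is empty), $X(bbabb)=\{0,1\}$, $X(bbabba)=\{1,2\}$, $X(bbabbab)=\{1\}$. The last one directly: the factorization with $v=abbab$ is bad, since its last $b$ has two $a$'s before it; the one with $v=ab$ is good and gives $1$.

**Several cycles in parallel.** Let $\ell_1,\dots,\ell_m\ge 2$ be pairwise coprime, let $1\le t_j\le\ell_j-1$, and put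
$$E=(a+b)^*\,b\,b\,(C_1^*+\dots+C_m^*),\qquad C_j=(b^*a)^{\ell_j-t_j}a^{t_j}. \tag{1}$$
The width of $E$ is $4+\sum_j(2\ell_j-t_j)$. Replacing $(a+b)$ by $(a+\dots+a+b)$ raises the width by any desired $r\ge 0$ without changing the language. Each cycle has its own window $D_j$, its own notion of $j$-good word, and its own token set $X_j(w)\subseteq\mathbb Z_{\ell_j}$. Rules 1 and 2 hold for each $j$. Rule 3 becomes: if $w$ ends with $a$, then $w\in L(E)$ if and only if $0\in X_j(w)$ for some $j$.

Here is what $E$ is for. If a deterministic automaton must remember about $2^{\ell_j}$ different token sets for each $j$, independently, then it needs about $2^{\sum\ell_j}$ states. The width is only $2\sum\ell_j-\sum t_j+4$. So the exponent exceeds half the width by about $\frac12\sum_j t_j$, and the point is to make this excess as large as possible.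

## 2. The function $D(n)$ and its second-order term

For $n\ge1$ let $D(n)$ be the least number such that every regular expression of alphabetic width $n$, over any finite alphabet, defines a language recognized by a DFA with at most $D(n)$ states. Equivalently, $D(n)$ is the maximum, over all such expressions, of the number of states of a minimal DFA for the language. We take DFAs with a total transition function; allowing partial ones changes the count by at most $1$, which is invisible below.

**The case $n=1$.** The expression $a$ needs $3$ states: initial, accepting, dead. The automaton of Section 7 shows that $3$ always suffice: it has an initial state $0$ and one position $1$, and the only sets its subset construction can reach are $\{0\}$, $\{1\}$, $\emptyset$. So $D(1)=3$.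

For large $n$, Martynova and Okhotin ("From regular expressions to deterministic finite automata: $2^{\frac{n}{2}+\sqrt{n}(\log n)^{\Theta(1)}}$ states are necessary and sufficient", arXiv:2504.20555, 2025) proved
$$D(n)\le 2^{\frac n2+\left(\frac{\log_2 e}{2\sqrt2}+o(1)\right)\sqrt{n\ln n}}, \tag{2}$$
$$D(n)\ge 2^{\frac n2+(\sqrt2+o(1))\sqrt{\frac{n}{\ln n}}}, \tag{3}$$
the second over a two-symbol alphabet. Write $\log_2D(n)=\frac n2+g(n)$. By (2) and (3), $g(n)>0$ for large $n$, and
$$c(n)=\frac{\log\big(g(n)/\sqrt n\big)}{\log\log n}$$
satisfies $-\frac12-o(1)\le c(n)\le\frac12+o(1)$. The question is whether $c(n)$ has a limit, and which. In other words: what is the power of the logarithm in $g(n)=\sqrt n\,(\log n)^{\Theta(1)}$?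

**Theorem 1.** As $n\to\infty$,
$$\log_2 D(n)=\frac n2+\frac{\log_2e}{2\sqrt2}\sqrt{n\ln n}\,\Big(1+\frac{\ln\ln n}{2\ln n}+O\Big(\frac1{\ln n}\Big)\Big),$$
and the lower bound is attained, for every large $n$, by expressions over a two-symbol alphabet.

Consequently $\ln(g(n)/\sqrt n)=\frac12\ln\ln n+O(1)$, so **$\lim_{n\to\infty} c(n)$ exists and equals $\frac12$** (the base of the logarithms does not affect the limit). The upper bound (2) is tight, including its constant $\frac{\log_2e}{2\sqrt2}$, already over a two-symbol alphabet.

Sections 3–6 prove the lower bound. Together with the cited bound (2), they already give $g(n)\sim\frac{\log_2 e}{2\sqrt2}\sqrt{n\ln n}$ and the limit $\frac12$. Sections 7–9 prove the upper bound with the sharper error term, without using (2).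

## 3. Anchors: steering one circle while the others stand still

Every letter we append acts on all $m$ circles at once. The difficulty is to change one token set without disturbing the others.

**Definition (admissible set, anchor).** A set $X\subseteq\mathbb Z_\ell$ is *$t$-admissible* if there is an *anchor* $c\in X$ with $c-1,\dots,c-t\notin X$. Let $\mathrm{Adm}(\ell,t)$ be the number of $t$-admissible subsets of $\mathbb Z_\ell$.

For $t=1$ only $\emptyset$ and $\mathbb Z_\ell$ fail, so $\mathrm{Adm}(\ell,1)=2^\ell-2$. For $\ell=4$, $t=2$ the admissible sets are the four singletons and the four pairs $\{c,c+1\}$; opposite pairs, triples, the full set and $\emptyset$ fail. So $\mathrm{Adm}(4,2)=8$.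

**Proposition 2.** Let $\ell_1,\dots,\ell_m\ge2$ be pairwise coprime and $1\le t_j\le\ell_j-1$. Every DFA for $L(E)$, with $E$ as in (1), has at least $\prod_j\mathrm{Adm}(\ell_j,t_j)$ states.

**Step 1: two operations with independent offsets.** This step lets us wipe a window at a place of our choice on each circle. Let $w$ end with $a$ and let $c=(c_1,\dots,c_m)$ with $c_j\in\mathbb Z_{\ell_j}$. Since the $\ell_j$ are pairwise coprime, the Chinese remainder theorem gives $k,k'\ge1$ with $k\equiv -c_j$ and $k'\equiv c_j\pmod{\ell_j}$ for all $j$.

* $\mathsf B(c)$: append $a^k\,b\,a^{k'}$. On circle $j$, Rule 1 turns $X_j$ into $X_j-c_j$. The letter $b$ comes after an $a$, so Rule 2 gives $(X_j-c_j)\setminus D_j$. Shifting back, $X_j\mapsto X_j\setminus\{c_j-t_j,\dots,c_j-1\}$.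
* $\mathsf A(c)$: append $a^k\,bb\,a^{k'}$. After the first $b$ we have $(X_j-c_j)\setminus D_j$. The second $b$ follows a $b$ and gives $((X_j-c_j)\setminus D_j)\cup\{0\}$. Shifting back, $X_j\mapsto\big(X_j\setminus\{c_j-t_j,\dots,c_j-1\}\big)\cup\{c_j\}$.

In both cases the new word again ends with $a$.

*Holding.* If $X_j$ is admissible and $c_j$ is one of its anchors, then the window $\{c_j-t_j,\dots,c_j-1\}$ contains no token and $c_j$ already carries one. So both $\mathsf A(c)$ and $\mathsf B(c)$ leave $X_j$ unchanged. We say that coordinate $j$ is *held*. Conversely, $\mathsf A(c)$ leaves $X_j$ unchanged only if $c_j$ is an anchor of $X_j$; so a set without an anchor cannot be held during an $\mathsf A$.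

(Nothing nonempty is lost by keeping to admissible sets here. After $\mathsf A(c)$ the set has the anchor $c_j$. After $\mathsf B(c)$, if the set is nonempty, take the least $s\ge0$ such that $c_j+s$ is in it. The $t_j$ cells before $c_j+s$ lie among $c_j,\dots,c_j+s-1$ and the wiped window, all empty; so $c_j+s$ is an anchor.)

**Step 2: every tuple of admissible sets is reachable.** This step shows that for every tuple $(Y_1,\dots,Y_m)$ of $t_j$-admissible sets there is a word $w$ ending with $a$ with $X_j(w)=Y_j$ for all $j$.

Start with $w=bb\,a^{\ell_1\cdots\ell_m}$. Its only factorization $u\,bb\,v$ has $u=\epsilon$, so $X_j(w)=\{0\}$ for all $j$. This is admissible with anchor $0$, because $t_j\le\ell_j-1$ makes $-1,\dots,-t_j$ different from $0$. It suffices to change one coordinate $j$ from an admissible set to $Y=Y_j$, while every other coordinate is held by an anchor of its current set. Since both operations respect holding, we may choose freely between $\mathsf A$ and $\mathsf B$ according to what coordinate $j$ needs. Doing this for $j=1,\dots,m$ in turn gives the tuple.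

Write $\ell=\ell_j$, $t=t_j$, $X=X_j$, and let $c^*$ be an anchor of $Y$. We cannot write $Y$ cell by cell upwards: with $t\ge 1$, dropping a token at $c+1$ wipes the cell $c$ just written. So we go downwards, letting the window run ahead of us.

First apply $\mathsf B$ with $c_j=c^*+\ell-t$. Then for $e=\ell-t-1,\ell-t-2,\dots,0$, in this order, apply with $c_j=c^*+e$ the operation $\mathsf A$ if $c^*+e\in Y$, and $\mathsf B$ otherwise.

*Invariant after the step for $e$* (the initial step counts as $e=\ell-t$): $X$ contains none of $c^*+e-t,\dots,c^*+e-1$, and $X$ agrees with $Y$ on $c^*+e,\dots,c^*+\ell-t-1$. The residues named run from $c^*+e-t$ to $c^*+\ell-t-1$. These are $\ell-e\le\ell$ consecutive residues, hence distinct.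

After the initial step the window has just been wiped and the second range is empty, so the invariant holds. Suppose it holds for $e+1$, and perform the step for $e$.

* The residues $c^*+e-t,\dots,c^*+e-1$ are removed. If $\mathsf A$ is used, the added residue $c^*+e$ is not among them.
* The residue $c^*+e$ was absent by the invariant for $e+1$, since it is the last cell of that window. It is added by $\mathsf A$ if it lies in $Y$ and stays absent under $\mathsf B$ otherwise. So $X$ agrees with $Y$ there.
* The residues $c^*+e+1,\dots,c^*+\ell-t-1$ are untouched, by distinctness, so the agreement there persists.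

So the invariant holds for $e$. At $e=0$, $X$ agrees with $Y$ on $c^*,\dots,c^*+\ell-t-1$ and misses $c^*-t,\dots,c^*-1$. So does $Y$, because $c^*$ is an anchor of $Y$. These are all $\ell$ residues, hence $X=Y$.

*Example.* Let $\ell=4$, $t=2$, $X=\{0\}$, $Y=\{0,1\}$, $c^*=0$. The step $\mathsf B$ at $2$ wipes $\{0,1\}$ and gives $\emptyset$; $\mathsf A$ at $1$ wipes $\{3,0\}$ and gives $\{1\}$; $\mathsf A$ at $0$ wipes $\{2,3\}$ and gives $\{0,1\}$.

**Step 3: different tuples are distinguishable.** This step shows that words with different token tuples lead to different states. Let $w,w'$ end with $a$ and have different tuples. By symmetry assume $z\in X_j(w)\setminus X_j(w')$ for some $j$. Apply to both words the same sequence of operations $\mathsf B(c)$, chosen so that $c_i$ runs through all of $\mathbb Z_{\ell_i}$ for each $i\neq j$, while $c_j$ runs through $\{z+t_j+1,\dots,z+\ell_j\}$ (repetitions allowed, so that all lists get a common length).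

For $i\ne j$, since $t_i\ge1$, every cell of circle $i$ is wiped, so $X_i=\emptyset$ for both words. On circle $j$ the windows wiped are $\{z+1,\dots,z+t_j\}$ up to $\{z+\ell_j-t_j,\dots,z+\ell_j-1\}$. None contains $z$, and, since there is at least one because $t_j\le\ell_j-1$, together they cover $\mathbb Z_{\ell_j}\setminus\{z\}$. So for $w$ we end with $X_j=\{z\}$, and for $w'$ all sets are empty. Append $a^k$ with $k\ge1$ and $k\equiv-z\pmod{\ell_j}$. Now $0$ lies in the $j$-th set of the extension of $w$, while all sets for the extension of $w'$ are empty. By Rule 3 the first extension is in $L(E)$ and the second is not. So $w$ and $w'$ lead to different states in any DFA for $L(E)$.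

By Steps 2 and 3 there are $\prod_j\mathrm{Adm}(\ell_j,t_j)$ words leading to pairwise different states. $\blacksquare$

## 4. How many sets are admissible

A long gap makes the expression cheap but makes admissible sets rare. The next lemma says that the gap may have length $\lfloor\log_2\ell\rfloor$ while a constant proportion of all sets stays admissible.

**Lemma 3.** If $\ell\ge2$ and $t=\lfloor\log_2\ell\rfloor$ (so $1\le t\le\ell-1$), then $\mathrm{Adm}(\ell,t)\ge\frac38\,2^\ell\ge2^{\ell-2}$.

**Proof.** We use a random set and the second Bonferroni inequality, $P(\bigcup E_c)\ge\sum P(E_c)-\sum_{\{c,c'\}}P(E_c\cap E_{c'})$. Take $X\subseteq\mathbb Z_\ell$ uniformly at random, and let $E_c$ be the event that $c\in X$ and $c-1,\dots,c-t\notin X$. It fixes the status of $t+1\le\ell$ distinct cells, so $P(E_c)=2^{-t-1}$.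

Let $c\ne c'$. Suppose the cyclic intervals $\{c-t,\dots,c\}$ and $\{c'-t,\dots,c'\}$ share a cell $c-i=c'-i'$ with $0\le i,i'\le t$; say $i\ge i'$. Then $c'=c-(i-i')$ lies in $\{c-t,\dots,c-1\}$, so $E_c$ forces $c'\notin X$ while $E_{c'}$ forces $c'\in X$. Hence $E_c\cap E_{c'}=\emptyset$; the case $i<i'$ is symmetric. If the intervals are disjoint, the events are independent. In all cases $P(E_c\cap E_{c'})\le2^{-2t-2}$.

Put $\lambda=\ell2^{-t-1}$. Since $2^t\le\ell<2^{t+1}$, we have $\lambda\in[\frac12,1)$. Bonferroni gives
$$P\Big(\bigcup_cE_c\Big)\ge\lambda-\binom\ell2 2^{-2t-2}\ge\lambda-\frac{\lambda^2}2\ge\frac12-\frac18=\frac38,$$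
as $\lambda-\lambda^2/2$ increases on $[0,1]$. The union is the event that $X$ is admissible. $\blacksquare$

**What one cycle contributes.** Define the gain of a cycle by $\gamma(\ell,t)=\log_2\mathrm{Adm}(\ell,t)-\frac12(2\ell-t)$. If $E$ is padded to width $n=4+r+\sum_j(2\ell_j-t_j)$, Proposition 2 reads
$$\log_2D(n)\ge\frac n2-2-\frac r2+\sum_j\gamma(\ell_j,t_j). \tag{4}$$
Lemma 3 says $\gamma(\ell,\lfloor\log_2\ell\rfloor)\ge\frac12\lfloor\log_2\ell\rfloor-2$. Apart from a bounded term, no choice of $t$ does better. Indeed $\mathrm{Adm}(\ell,t)\le2^\ell$ gives $\gamma\le\frac t2$, and $\mathrm{Adm}(\ell,t)\le\sum_c2^\ell P(E_c)=\ell2^{\ell-t-1}$ gives $\gamma\le\log_2\ell-1-\frac t2$. The smaller of these two bounds is at most their average, $\frac12(\log_2\ell-1)$.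

## 5. Three estimates on primes

The cycle lengths will be primes. The only outside input is the prime number theorem with de la Vallée Poussin's error term, in the weak form
$$\theta(x)=\sum_{p\le x}\ln p=x+O\Big(\frac x{\ln^2x}\Big),\qquad \pi(x)=\frac x{\ln x}+O\Big(\frac x{\ln^2x}\Big).$$

**Lemma 4.**

* (P1) $\displaystyle\sum_{p\le x}p=\frac{x^2}{2\ln x}+O\Big(\frac{x^2}{\ln^2x}\Big)$.
* (P2) If $q<q'$ are consecutive primes, then $q'-q=O(q/\ln q)$.
* (P3) If $x\to\infty$ and $\frac{x^2}{\ln x}=N\big(1+O(\frac1{\ln x})\big)$, then $x=\sqrt{\frac12N\ln N}\,\Big(1+\frac{\ln\ln N}{2\ln N}+O\big(\frac1{\ln N}\big)\Big)$.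

**Proof of (P1).** By partial summation $\sum_{p\le x}p=x\pi(x)-\int_2^x\pi(u)\,du$. Here $x\pi(x)=\frac{x^2}{\ln x}+O(\frac{x^2}{\ln^2x})$. Splitting at $\sqrt x$,
$$\int_2^x\frac{u\,du}{\ln^2u}\le\frac{x}{\ln^22}+\frac{4}{\ln^2x}\cdot\frac{x^2}{2}=O\Big(\frac{x^2}{\ln^2x}\Big).$$
Integration by parts gives $\int_2^x\frac{u\,du}{\ln u}=\frac{x^2}{2\ln x}+O(1)+\frac12\int_2^x\frac{u\,du}{\ln^2u}$. So $\int_2^x\pi(u)\,du=\frac{x^2}{2\ln x}+O(\frac{x^2}{\ln^2x})$. Subtract.

**Proof of (P2).** Let $|\theta(y)-y|\le Ky/\ln^2y$ for $y\ge2$, and put $\delta=y/\ln y$. For large $y$ we have $y+\delta\le2y$, so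
$$\theta(y+\delta)-\theta(y)\ge\frac y{\ln y}-\frac{3Ky}{\ln^2y}>0 .$$
Hence there is a prime in $(y,y+y/\ln y]$. Take $y=q$; the finitely many small $q$ go into the constant.

**Proof of (P3).** Taking logarithms, $2\ln x=\ln N+\ln\ln x+o(1)$. So $\ln N\sim2\ln x$, hence $\ln\ln x=\ln\ln N+O(1)$ and $2\ln x=\ln N+\ln\ln N+O(1)$. Now $x^2=N\ln x\,(1+O(\frac1{\ln x}))=N(\ln x+O(1))=\frac N2(\ln N+\ln\ln N+O(1))$. Take the square root of
$$x^2=\frac{N\ln N}2\Big(1+\frac{\ln\ln N}{\ln N}+O\Big(\frac1{\ln N}\Big)\Big);$$
the quadratic term of the expansion is $O\big((\ln\ln N)^2/\ln^2N\big)=O(1/\ln N)$. $\blacksquare$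

## 6. From bounded gaps to logarithmic gaps: the lower bound

**Gaps of bounded length.** The first thing to try is the shortest gap, $t_j=1$, with the first $m$ primes as cycle lengths. Then $\mathrm{Adm}(\ell,1)=2^\ell-2$ wastes almost nothing, and $\gamma(\ell,1)=\frac12+\log_2(1-2^{1-\ell})$. The total gain is $\frac m2-O(1)$. With $x=p_m$ the width is $n=4+\sum_{p\le x}(2p-1)\sim x^2/\ln x$ by (P1). So $x\sim\sqrt{\frac12n\ln n}$, $\ln x\sim\frac12\ln n$, and
$$m=\pi(x)\sim\frac x{\ln x}\sim\sqrt{\frac{2n}{\ln n}} .$$
So the gain has order $\sqrt{n/\ln n}$, the same order as in (3). More generally, if all $t_j\le T$ for a fixed $T$, then $\gamma\le\frac T2$, and with these cycle lengths Proposition 2 gives a gain of at most $\frac{Tm}2=O(\sqrt{n/\ln n})$. This approach stops exactly there: each cycle gains $O(1)$, and there are only about $x/\ln x$ cycles. To gain a factor $\ln x$, every cycle of length $p$ must gain a constant multiple of $\ln p$. By Lemma 3 it can, with $t=\lfloor\log_2p\rfloor$; the sum of the gains becomes $\frac{\log_2e}2\,\theta(x)$ up to $O(x/\ln x)$. It remains to do this for every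 $n$ with little waste.

**Step 1: set the scale.** This step relates the width $n$ to the largest prime used. Put $t_p=\lfloor\log_2p\rfloor$, let $p_1<p_2<\cdots$ be the primes, and $N_m=4+\sum_{i\le m}(2p_i-t_{p_i})$. The $N_m$ increase strictly. For large $n$ let $N_m\le n<N_{m+1}$ and $x=p_m$. By (P1), and since $\sum_{p\le x}t_p\le\pi(x)\log_2x=O(x)$,
$$N_m=\frac{x^2}{\ln x}+O\Big(\frac{x^2}{\ln^2x}\Big).$$
Also $N_{m+1}-N_m\le2p_{m+1}=O(x)$ by (P2). So $n=\frac{x^2}{\ln x}\big(1+O(\frac1{\ln x})\big)$, and (P3) gives
$$x=\sqrt{\tfrac12n\ln n}\,\Big(1+\frac{\ln\ln n}{2\ln n}+O\Big(\frac1{\ln n}\Big)\Big). \tag{5}$$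

**Step 2: hit the width $n$ almost exactly.** Padding with too many symbols would cost as much as we gain: $n-N_m$ may be of order $x$. So we enlarge the last prime instead. Let $q$ be the largest prime with $N_{m-1}+2q-t_q\le n$. Such primes exist, as $p_m$ is one because $N_m\le n$. There are finitely many, as $2q-t_q\ge q$. So $q\ge p_m$, and
$$q\le2q-t_q\le n-N_{m-1}<N_{m+1}-N_{m-1}=O(x).$$
Put $r=n-(N_{m-1}+2q-t_q)\ge0$. If $q'$ is the prime following $q$, then $N_{m-1}+2q'-t_{q'}>n$ by the choice of $q$, so by $t_{q'}\ge t_q$ and (P2)
$$r<(2q'-t_{q'})-(2q-t_q)\le2(q'-q)=O\Big(\frac q{\ln q}\Big)=O\Big(\frac x{\ln x}\Big).$$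

**Step 3: add up the gains.** Take the cycle lengths $p_1,\dots,p_{m-1},q$, which are distinct primes because $q\ge p_m$. Put $t_j=\lfloor\log_2\ell_j\rfloor$, and pad $E$ by $r$ symbols. The width is exactly $n=4+r+\sum_j(2\ell_j-t_j)$. By Proposition 2 and Lemma 3, or by (4),
$$\log_2D(n)\ge\sum_j\ell_j-2m=\frac n2-2-\frac r2+\frac12\sum_jt_j-2m .$$
Since $q\ge p_m$,
$$\sum_jt_j\ge\sum_j(\log_2\ell_j-1)\ge(\log_2e)\,\theta(x)-m .$$
Using $\theta(x)=x+O(x/\ln x)$, $m=\pi(x)=O(x/\ln x)$ and $r=O(x/\ln x)$,
$$\log_2D(n)\ge\frac n2+\frac{\log_2e}2\,x-O\Big(\frac x{\ln x}\Big). \tag{6}$$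
Insert (5): since $\frac12\sqrt{\frac12}=\frac1{2\sqrt2}$, this is the lower bound of Theorem 1, and the expressions are over $\{a,b\}$.

## 7. Position automata and the powers of one relation

We turn to the upper bound. Recall the position (Glushkov) automaton of an expression of width $n$. It is a nondeterministic automaton with an initial state $0$ and one state for each of the $n$ symbol occurrences (*positions*). There is a transition from $0$ to each position that can come first, and from a position to each position that can follow it. A position is accepting if it can come last, and $0$ is accepting if the language contains $\epsilon$. All transitions entering a position are labelled by the symbol at that position. It is a textbook fact that this automaton recognizes the language of the expression.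

*Example.* For $a^*ba$ number the positions $1,2,3$. From $0$ one goes to $1$ by $a$ and to $2$ by $b$; the followers are $1\to1$, $1\to2$, $2\to3$; position $3$ is accepting. Reading $aba$ leads to the sets $\{1\}$, $\{2\}$, $\{3\}$ in turn.

Let $P_d$ be the set of positions carrying the symbol $d$ and $n_d=|P_d|$. In the subset construction a word ending with $d$ leads to a subset of $P_d$. So if every $n_d\le\frac n2$, there are at most $2+n2^{n/2}$ reachable sets: $\{0\}$, $\emptyset$, and subsets of the at most $n$ nonempty sets $P_d$. The count $2^{n_a}$ becomes useless when one symbol $a$ occurs much more often than $\frac n2$ times; for the expression $a^n$ it gives $2^n$. A different count is needed there. Reading further $a$'s applies powers of a single relation, and these are few.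

For $M\ge1$ let $\Lambda(M)=\max\ln\operatorname{lcm}(c_1,\dots,c_k)$ over positive integers with $\sum c_i\le M$. It is nondecreasing. For example $\Lambda(5)=\ln6$, from $2+3$. A relation consisting of disjoint directed cycles of lengths $2$ and $3$ on five points has exactly $6$ distinct powers.

**Lemma 5.** A binary relation $R$ on $m$ points has at most $m+(m^2+1)e^{\Lambda(m)}$ distinct powers $R^0,R^1,R^2,\dots$.

**Proof.** View $R$ as a digraph, so that $R^i$ consists of the pairs joined by a walk of length $i$.

**Step 1: find a common period.** Take a maximal family of pairwise vertex-disjoint simple cycles (loops allowed), and let $\mathcal L$ be the lcm of their lengths, with $\mathcal L=1$ if there are none. The lengths sum to at most $m$, so $\mathcal L\le e^{\Lambda(m)}$.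

**Step 2: show $R^i\subseteq R^{i+\mathcal L}$ for $i\ge m$.** A walk of length $i\ge m$ visits $i+1>m$ vertices, so it repeats one and contains a simple cycle. By maximality this cycle shares a vertex with a cycle of the family. At that vertex insert the family cycle, traversed $\mathcal L$ divided by its length many times. This gives a walk of length $i+\mathcal L$ with the same ends. (If the family is empty there are no cycles at all, so no such walk, and $R^i=\emptyset$.)

**Step 3: bound the moment of stabilization.** Each strict inclusion in the chain $R^m\subseteq R^{m+\mathcal L}\subseteq R^{m+2\mathcal L}\subseteq\cdots$ adds a pair, and there are only $m^2$ pairs. So among the first $m^2+1$ inclusions one is an equality: $R^{m+k\mathcal L}=R^{m+(k+1)\mathcal L}$ for some $k\le m^2$. Multiplying by powers of $R$, we see that the powers are periodic with period $\mathcal L$ from exponent $m+k\mathcal L$ on. So there are at most $m+(k+1)\mathcal L\le m+(m^2+1)e^{\Lambda(m)}$ distinct powers. $\blacksquare$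

## 8. The largest lcm with a bounded sum

**Lemma 6.** Let $x(M)$ be the solution $x\ge4$ of $x^2/\ln x=2M$ ($M$ large). Then $\Lambda(M)\le x(M)+O\big(x(M)/\ln x(M)\big)$.

The function $x^2/\ln x$ increases on $[4,\infty)$, so the solution exists and is unique for large $M$.

**Proof.** **Step 1: reduce to prime powers.** Let $\mathcal L$ be an lcm of positive integers $c_i$ with sum at most $M$. Each prime power $p^e$ exactly dividing $\mathcal L$ divides one of the $c_i$; assign it to one such $c_i$. The product of the prime powers assigned to $c_i$ divides $c_i$. A product of integers $\ge2$ is at least their sum, because $uv\ge u+v$ for $u,v\ge2$. So the prime powers assigned to $c_i$ sum to at most $c_i$. Hence $\mathcal L=\prod q_i$, where the $q_i$ are powers of distinct primes and $\sum q_i\le M$.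

**Step 2: charge each $q_i$ a price proportional to its size.** For $x\ge4$ put $\lambda=\frac{\ln x}x$ and $h(q)=\ln q-\lambda q$. Then
$$\ln\mathcal L=\lambda\sum q_i+\sum h(q_i)\le\lambda M+\sum_ih(q_i).$$
The function $\frac{\ln q}q$ decreases on $[e,\infty)$. So $h(q)\le0$ for $q\ge x$, and $h(p)\ge0$ for all primes $3\le p\le x$. Also $h(2)\ge0$, because $\frac{\ln2}2=\frac{\ln4}4\ge\frac{\ln x}x$. The $q_i<x$ that are primes contribute at most $\sum_{p\le x}h(p)$, since the omitted terms are nonnegative. The $q_i<x$ that are proper powers have distinct bases below $\sqrt x$, so there are at most $\sqrt x$ of them, each with $h(q_i)\le\ln x$.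

**Step 3: evaluate.** By (P1) and the estimate for $\theta$,
$$\ln\mathcal L\le\frac{M\ln x}x+\theta(x)-\frac{\ln x}x\sum_{p\le x}p+\sqrt x\ln x=\frac{M\ln x}x+\frac x2+O\Big(\frac x{\ln x}\Big).$$
For $x=x(M)$ the first term equals $\frac x2$. $\blacksquare$

## 9. Two counts of reachable sets and their geometric mean: the upper bound

Let an expression have width $n$; we count the sets reachable in the subset construction on its position automaton.

**Step 1: the balanced case.** If all $n_d\le\frac n2$, Section 7 gives at most $2+n2^{n/2}$ sets.

**Step 2: one frequent symbol, sets not ending in it.** Otherwise let $a$ be the symbol with $m=n_a=\frac n2+y$, $y>0$. This step bounds the sets reached by words that are empty or do not end with $a$. They are $\{0\}$, $\emptyset$, or subsets of some $P_d$ with $d\ne a$ and $n_d\le n-m$. So there are at most $Q=(n+2)2^{n-m}$ of them.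

**Step 3: sets ending in the frequent symbol, counted in two ways.** A word ending with $a$ is $ua^i$ with $i\ge1$ and $u$ empty or not ending with $a$. Let $R$ be the follow relation restricted to $P_a$. The set reached by $ua^i$ is the image under $R^{i-1}$ of the subset of $P_a$ reached by $ua$, which is determined by the set reached by $u$. So there are at most $Q$ choices for the set reached by $ua$, and by Lemma 5 a bounded number of choices for $R^{i-1}$. On the other hand, all these sets are subsets of $P_a$. So their number is at most
$$\min\big(2^m,\;Q\,(m+(m^2+1)e^{\Lambda(m)})\big)\le2^{n/2}\min\big(2^y,\;9n^3\,2^{-y}e^{\Lambda(m)}\big).$$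
Here we used $Q=(n+2)2^{n/2-y}$, $n+2\le3n$ and $m+m^2+1\le3n^2$.

**Step 4: balance the two counts.** One count grows with $y$ and the other falls.

* If $y\ge\sqrt n\ln n$, then $\Lambda(m)\le\Lambda(n)=O(\sqrt{n\ln n})$ by Lemma 6 and (P3), and $9n^3\,2^{-y}e^{\Lambda(m)}\le1$ for large $n$. So the last minimum is at most $1$.
* If $y<\sqrt n\ln n$, then $m\le M:=\lfloor\frac n2+\sqrt n\ln n\rfloor$. The minimum of two positive numbers is at most their geometric mean, in which $2^y$ and $2^{-y}$ cancel. So it is at most $3n^{3/2}e^{\Lambda(m)/2}\le3n^{3/2}e^{\Lambda(M)/2}$.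

This geometric mean halves the exponent $\Lambda$, and it is the source of the factor $\frac12$ in the constant.

**Step 5: collect.** Since $Q\le(n+2)2^{n/2}$, in all cases the number of reachable sets is at most $2^{n/2}\cdot O(n^{3/2})\cdot e^{\Lambda(M)/2}$. By Lemma 6,
$$\log_2D(n)\le\frac n2+\frac{\log_2e}2\Lambda(M)+O(\log n)\le\frac n2+\frac{\log_2e}2\,x(M)+O\Big(\frac{x(M)}{\ln x(M)}\Big).$$
Here $x(M)^2/\ln x(M)=2M=n\big(1+O(\ln n/\sqrt n)\big)$, which satisfies the hypothesis of (P3) with $N=n$. So
$$x(M)=\sqrt{\tfrac12n\ln n}\,\Big(1+\frac{\ln\ln n}{2\ln n}+O\Big(\frac1{\ln n}\Big)\Big),$$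
the same value as in (5). This is the upper bound of Theorem 1, and with (6) the theorem is proved. $\blacksquare$
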